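# A finitely generated locally moving group whose standard action is not locally rigid

Throughout, maps act on the left, and $\operatorname{Homeo}_0(X)$ is the group of orientation-preserving (that is, increasing) homeomorphisms of an open interval $X=(a,b)$, $-\infty\le a<b\le+\infty$.

## 1. Locally moving groups and dense orbits

**Definition 1 (the groups $G_I$, locally moving).** Let $G\subseteq\operatorname{Homeo}_0(X)$. For an open interval $I\subseteq X$, let $G_I$ be the subgroup of elements whose support is contained in $I$. The group $G$ is *locally moving* if for every open interval $I\subseteq X$ the group $G_I$ acts on $I$ without fixed points: for every $z\in I$ some $g\in G_I$ has $g(z)\neq z$.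

We only use that elements of $G_I$ fix every point outside $I$ and preserve $I$, and the elements that we build have closed support inside $I$. So it does not matter whether "support" means the set of moved points or its closure.

The translations $x\mapsto x+n$, $n\in\mathbb Z$, are not locally moving on $\mathbb R$, because $G_I$ is trivial when $I$ is bounded. A positive example comes from one explicit map and its dyadic copies. Let
$$f_0(x)=\begin{cases}2x & 0\le x\le \tfrac14,\\ x+\tfrac14 & \tfrac14\le x\le\tfrac12,\\ \tfrac x2+\tfrac12 & \tfrac12\le x\le 1,\\ x&\text{elsewhere.}\end{cases}$$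
The pieces match ($f_0(\frac14)=\frac12$, $f_0(\frac12)=\frac34$, $f_0(1)=1$), and $f_0(x)>x$ on $(0,1)$.

**Dyadic copies of $f_0$.** Let $J\subseteq \mathbb R$ be an open interval and $z\in J$. For each $j$, the interiors of the intervals $[i2^{-j-1},(i+2)2^{-j-1}]$, $i\in\mathbb Z$, cover $\mathbb R$, and each of these intervals has length $2^{-j}$. So for $j$ large there is a dyadic $\alpha$ with $z\in(\alpha,\alpha+2^{-j})$ and $[\alpha,\alpha+2^{-j}]\subset J$. Conjugating $f_0$ by the affine map $x\mapsto \alpha+2^{-j}x$ gives a homeomorphism with support in $[\alpha,\alpha+2^{-j}]\subset J$ that moves $z$. Its breakpoints are dyadic and its slopes are $2,1,\frac12$.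

**Example (Thompson's group $F$).** $F$ is the group of piecewise linear (PL) homeomorphisms of $[0,1]$ with finitely many breakpoints, all dyadic, and slopes powers of $2$. Viewed on $X=(0,1)$ it is locally moving: apply the previous paragraph with $J=I\subseteq(0,1)$. It is generated by two elements (Cannon–Floyd–Parry, *Introductory notes on Richard Thompson's groups*, 1996).

**Definition 2 (standard action).** The *standard action* of $G\subseteq\operatorname{Homeo}_0(X)$ is its defining action on $X$. Identifying $X$ with $\mathbb R$ by a homeomorphism, we regard it as an element of $\operatorname{Hom}(G,\operatorname{Homeo}_0(\mathbb R))$.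

For $F$ one chooses an increasing homeomorphism $(0,1)\to\mathbb R$ and transports. If $X=\mathbb R$ there is nothing to do.

**Lemma 1.** If $G\subseteq\operatorname{Homeo}_0(\mathbb R)$ is locally moving, every $G$-orbit is dense in $\mathbb R$.

*Proof.* The closure $C$ of an orbit is closed, invariant and non-empty. Suppose $C\ne\mathbb R$, let $U$ be a component of $\mathbb R\setminus C$, and let $e\in C$ be an endpoint of $U$. Take a bounded open interval $I\ni e$ whose part on the $U$-side of $e$ lies in $U$, and $g\in G_I$ with $g(e)\ne e$. Both $g(e)$ and $g^{-1}(e)$ lie in $I$, on opposite sides of $e$, so one of them lies in $U$. This contradicts invariance of $C$. $\square$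

## 2. The space of actions, semi-conjugacy, local rigidity

**Definition 3 (irreducible actions and their topology).** $\operatorname{Hom}_{\mathrm{irr}}(G,\operatorname{Homeo}_0(\mathbb R))$ is the set of actions $\varphi:G\to\operatorname{Homeo}_0(\mathbb R)$ without global fixed points. It carries the compact-open topology: $\varphi_n\to\varphi$ if and only if $\varphi_n(g)\to\varphi(g)$ uniformly on compact sets for every $g\in G$. A basic neighborhood of $\varphi$ is given by a finite set $Q\subset G$ and $L,\varepsilon>0$, and consists of the $\psi$ with $|\psi(g)(x)-\varphi(g)(x)|<\varepsilon$ for $g\in Q$ and $|x|\le L$.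

For $G=\mathbb Z$ an action is a single homeomorphism $f=\varphi(1)$, and it is irreducible exactly when $f$ has no fixed point. For $G=\mathbb Z^2$ the actions $\varphi_\varepsilon(m,n)(x)=x+m+\varepsilon n$ are irreducible and $\varphi_\varepsilon\to\varphi_0$ as $\varepsilon\to0$, since $\varphi_\varepsilon(m,n)$ and $\varphi_0(m,n)$ differ by the constant $\varepsilon n$. The standard action of a locally moving group is irreducible, because $G_X=G$ has no fixed point in $X$.

**Definition 4 (semi-conjugacy).** Two actions $\varphi,\psi$ are *semi-conjugate* if there is a monotone map $h:\mathbb R\to\mathbb R$ with $h\circ\varphi(g)=\psi(g)\circ h$ for all $g\in G$.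

The map $h$ need not be continuous or injective: for $\varphi=\psi$ the action of $\mathbb Z$ by integer translations, $h(x)=\lfloor x\rfloor$ qualifies, as $\lfloor x+n\rfloor=\lfloor x\rfloor+n$. To show that two actions are *not* semi-conjugate we use the following invariant, which is insensitive to the direction of $h$ and to whether $h$ increases or decreases.

**Lemma 2.** Let $\varphi,\psi\in\operatorname{Hom}_{\mathrm{irr}}(G,\operatorname{Homeo}_0(\mathbb R))$, let $h$ be monotone with $h\varphi(g)=\psi(g)h$ for all $g$, and let $K\le G$. Then $\varphi(K)$ has a fixed point if and only if $\psi(K)$ does.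

*Proof.* If $\varphi(K)$ fixes $\xi$, then $\psi(k)h(\xi)=h(\varphi(k)\xi)=h(\xi)$ for $k\in K$, so $\psi(K)$ fixes $h(\xi)$.

Conversely, let $\psi(K)$ fix $\eta$. The image $h(\mathbb R)$ is $\psi(G)$-invariant, so a finite supremum or infimum of $h(\mathbb R)$ would be a global fixed point of $\psi$. Hence $h(\mathbb R)$ is unbounded above and below, and $J=h^{-1}([\eta,\infty))$ is neither empty nor all of $\mathbb R$. As $h$ is monotone, $J$ is a ray. It is $\varphi(K)$-invariant: if $h(x)\ge\eta$ then $h(\varphi(k)x)=\psi(k)h(x)\ge\psi(k)\eta=\eta$, and the same holds for $k^{-1}$. So the endpoint of $J$ is fixed by $\varphi(K)$. $\square$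

**Definition 5 (local rigidity).** An action $\varphi\in\operatorname{Hom}_{\mathrm{irr}}(G,\operatorname{Homeo}_0(\mathbb R))$ is *locally rigid* if it has a neighborhood in $\operatorname{Hom}_{\mathrm{irr}}(G,\operatorname{Homeo}_0(\mathbb R))$ consisting of actions semi-conjugate to $\varphi$.

Here are two cases by hand. The translation action of $\mathbb Z$ is locally rigid: the open set $\{\varphi:\varphi(1)(0)>0\}$ contains it, and every irreducible $\varphi$ in this set has $\varphi(1)(x)>x$ for all $x$, so $\varphi(1)$ is conjugate to $x\mapsto x+1$ by an increasing homeomorphism. The action $\varphi_0$ of $\mathbb Z^2$ above is not locally rigid: $K=\{0\}\times\mathbb Z$ fixes every point under $\varphi_0$ and none under $\varphi_\varepsilon$, $\varepsilon\ne0$, so by Lemma 2 no $\varphi_\varepsilon$ with $\varepsilon\neq 0$ is semi-conjugate to $\varphi_0$, although $\varphi_\varepsilon\to\varphi_0$.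

## 3. Local rigidity of the standard action for finitely generated groups

Two results are known. First, for a certain class of finitely generated locally moving groups, defined by additional finite generation conditions on the subgroups $G_I$ for proper subintervals $I\subset X$, a *local rigidity theorem* holds: the set of actions in $\operatorname{Hom}_{\mathrm{irr}}(G,\operatorname{Homeo}_0(\mathbb R))$ semi-conjugate to the standard action is open, so the standard action is locally rigid. Second, if $G$ is countable, locally moving and consists of compactly supported elements, then the standard action is not locally rigid.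

The second result never applies to a finitely generated group. If finitely many compactly supported elements generate $G$, all supports lie in one compact subinterval of $X$, and $G$ has global fixed points outside it. A locally moving group has none.

So we ask: *if $G$ is locally moving and only assumed to be finitely generated, must every action close enough to the standard one be semi-conjugate to it?* The problem comes from Joaquín Brum, Nicolás Matte Bon, Cristóbal Rivas, Michele Triestino, "Locally moving groups and laminar actions on the line", arXiv:2104.14678 (2021). The answer is no.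

**Theorem A.** There is a $4$-generated locally moving group $G\subseteq\operatorname{Homeo}_0(\mathbb R)$ whose standard action is not locally rigid. Hence the set of actions in $\operatorname{Hom}_{\mathrm{irr}}(G,\operatorname{Homeo}_0(\mathbb R))$ semi-conjugate to the standard action is not open. More strongly, every neighborhood of the standard action in $\operatorname{Hom}_{\mathrm{irr}}(G,\operatorname{Homeo}_0(\mathbb R))$ contains $2^{\aleph_0}$ pairwise non-semi-conjugate faithful actions, none of which is semi-conjugate to the standard action.

Sections 4–9 prove Theorem A. Section 10 proves a general criterion, Theorem B, on which Theorem A does not depend.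

## 4. Slope valuations as cocycles, and a skew product that is only a blow-up

To deform the standard action we need some extra data that $G$ moves around. Slopes of PL maps provide it.

**Definition 6 (step functions, integer step cocycles).** A function from $\mathbb R$ to a set is a *step function* if it is right-continuous for the discrete topology on the target (so constant on some $[y,y+\delta)$ for each $y$) and locally constant off a closed discrete set. A *$\mathbb Z$-valued step cocycle* for $G\subseteq\operatorname{Homeo}_0(\mathbb R)$ is a map $c:G\times\mathbb R\to\mathbb Z$ such that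
$$c(gh,x)=c(g,hx)+c(h,x)\tag{1}$$
and each $c(g,\cdot)$ is a step function equal to $0$ near $-\infty$.

Taking $g=h=1$ in (1), and then $h=g^{-1}$, we get
$$c(1,x)=0,\qquad c(g^{-1},gx)=-c(g,x),\tag{2}$$
and for a product of $\ell$ elements
$$c(\sigma_\ell\cdots\sigma_1,z)=\sum_{i=1}^{\ell}c(\sigma_i,\ \sigma_{i-1}\cdots\sigma_1z).\tag{3}$$

**Example.** Let $t(x)=x+1$. Let $H$ be the group of PL homeomorphisms of $\mathbb R$ supported in $[0,2]$ with finitely many breakpoints, all dyadic, and slopes powers of $2$. Let $s_1$ be the identity off $[1,2]$, with slope $3$ on $[1,\frac54)$ and slope $\frac13$ on $[\frac54,2)$. It maps $[1,2]$ to itself, since $3\cdot\frac14+\frac13\cdot\frac34=1$. Put $G_1=\langle t,H,s_1\rangle$ and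
$$c(g,x)=v_3\big(g'_+(x)\big),$$
where $g'_+$ is the right derivative and $v_3$ the $3$-adic valuation. Identity (1) is the chain rule $(gh)'_+(x)=g'_+(hx)\,h'_+(x)$. The cocycle vanishes on $t$ and on $H$, while $c(s_1,\cdot)$ is $1$ on $[1,\frac54)$, $-1$ on $[\frac54,2)$, and $0$ elsewhere. Each $c(g,\cdot)$ vanishes near $-\infty$: each of $t^{\pm1}$, $s_1^{\pm1}$ and the elements of $H$ moves points by at most $2$, so if $g$ is a product of $\ell$ of these and $z<-2\ell$, every intermediate point in (3) is negative, where all of them have cocycle value $0$. The group $G_1$ is locally moving, because it contains $t^kHt^{-k}$ for every $k\in\mathbb Z$, hence all dyadic copies of $f_0$ with support in an interval $(k,k+2)$. By Lemma 1 the orbit $G_1\cdot 0$ is dense.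

**A first attempt.** Let $G_1$ act on $(G_1\cdot0)\times\mathbb Z\times\mathbb Q$ by $g(x,k,q)=(gx,\,k+c(g,x),\,q)$. This is an action by (1). It preserves the lexicographic order: if $x<x'$ then $gx<gx'$, and if $x=x'$ both integers are shifted by the same amount. The factor $\mathbb Q$ makes the set a countable dense order without endpoints, so by Cantor's theorem there is an order isomorphism $j$ to $\mathbb Q$, and the action extends to an action $\varphi$ on $\mathbb R$. (The extension is recalled in Section 7.)

This action is useless for us: it is semi-conjugate to the standard one. Put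
$$h(\xi)=\sup\{x:\ j(x,k,q)\le\xi\ \text{for some }k,q\}.$$
The set is non-empty because $j$ is onto $\mathbb Q$. It is bounded above: choose $(x',k',q')$ with $j(x',k',q')>\xi$; every $(x,k,q)$ that occurs is smaller, so $x\le x'$. Clearly $h$ is monotone. Since $\{w:j(w)\le\varphi(g)\xi\}=g\{w:j(w)\le\xi\}$ and $g$ commutes with suprema, $h(\varphi(g)\xi)=g(h(\xi))$.

The trouble is that the place $x$ is compared first, so the cocycle never gets a say. If we compare $k$ first, the order is no longer preserved: take $x\in[1,\frac54)$ and $x'\in[\frac54,2)$ in the orbit. Then $(x,0)$ precedes $(x',0)$, but $s_1(x,0)=(s_1x,1)$ and $s_1(x',0)=(s_1x',-1)$ are in the opposite order. Integers attached to *different* places are shifted by *different* amounts, and so cannot be compared invariantly.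

## 5. Step functions ordered by their first difference

The way past this is to compare integers only at the *same* place. Instead of one integer at $x$, record an integer at every place $y<x$, that is, a function, and compare two functions at the first place where they differ. The point $x$ itself is remembered as the place where the function drops to $-\infty$.

Fix $G\subseteq\operatorname{Homeo}_0(\mathbb R)$ and a $\mathbb Z$-valued step cocycle $c$. Use $m+(-\infty)=-\infty$ and $-\infty<m$ for $m\in\mathbb Z$.

**Definition 7 (the ordered set $T$).** $T$ is the set of step functions $F:\mathbb R\to\mathbb Z\cup\{-\infty\}$ that equal $0$ near $-\infty$ and satisfy $F^{-1}(-\infty)=[x,\infty)$ for some $x=:\pi(F)\in\mathbb R$. Put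
$$(gF)(y)=c(g,g^{-1}y)+F(g^{-1}y).\tag{4}$$
For $F\neq F'$, put $F<F'$ if $F(y_0)<F'(y_0)$, where $y_0=\min\{y:F(y)\ne F'(y)\}$.

The basic example of an element of $T$ is $\omega_x$, equal to $0$ on $(-\infty,x)$ and to $-\infty$ on $[x,\infty)$.

**Lemma 3.** Formula (4) is an action of $G$ on $T$ with $\pi(gF)=g\,\pi(F)$. The relation $<$ is a well-defined total order on $T$, invariant under $G$. Moreover $\omega_x<\omega_{x'}$ if and only if $x<x'$, and
$$c(g,z)=0\ \text{ for all } z<x\quad\Longrightarrow\quad g\omega_x=\omega_{g(x)}.\tag{5}$$

*Proof.* **Action.** The function $gF$ is a step function because $g^{-1}$ is an increasing homeomorphism. It is $0$ near $-\infty$, because $g^{-1}y\to-\infty$ as $y\to-\infty$ and $c(g,\cdot)$ and $F$ vanish near $-\infty$. It equals $-\infty$ exactly when $g^{-1}y\ge\pi(F)$, that is, on $[g\pi(F),\infty)$. The identity acts trivially by (2). Finally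
$$(g(hF))(y)=c(g,g^{-1}y)+c(h,h^{-1}g^{-1}y)+F(h^{-1}g^{-1}y),$$
and by (1) at the point $h^{-1}g^{-1}y$ the first two terms add up to $c(gh,(gh)^{-1}y)$. So $g(hF)=(gh)F$.

**Order.** If $F\ne F'$, the set $\{F\ne F'\}$ is non-empty and bounded below, as both functions vanish near $-\infty$. Let $y_0$ be its infimum. If $F(y_0)=F'(y_0)$, right-continuity makes $F$ and $F'$ agree on some $[y_0,y_0+\delta)$, which contradicts the choice of $y_0$. So the minimum exists and exactly one of $F<F'$, $F'<F$ holds. For transitivity let $F<F'<F''$ and let $y$ be the smaller of the two first-difference points. Before $y$ all three functions agree, and $F(y)\le F'(y)\le F''(y)$ with at least one strict inequality, so $F<F''$.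

**Invariance.** By (4), $(gF)(gy)=c(g,y)+F(y)$ and likewise for $F'$. So the first difference of $gF,gF'$ is at $gy_0$, and both values there are shifted by the same integer $c(g,y_0)$.

**The functions $\omega_x$.** If $x<x'$, the first difference is at $x$, where $\omega_x=-\infty<0=\omega_{x'}$. For (5): if $y<g(x)$ then $g^{-1}y<x$ and $(g\omega_x)(y)=0+0$; if $y\ge g(x)$ then $(g\omega_x)(y)=-\infty$. $\square$

**Example.** Take $G_1$ and $c=v_3(g'_+)$ from Section 4. Since $s_1[1,\frac54)=[1,\frac74)$, the function $s_1\omega_2$ is $0$ on $(-\infty,1)$, $1$ on $[1,\frac74)$, $-1$ on $[\frac74,2)$, and $-\infty$ on $[2,\infty)$. Compare with $\omega_3$: the first difference is at $1$, where $s_1\omega_2$ has value $1$ and $\omega_3$ has value $0$. So $\omega_2<\omega_3<s_1\omega_2$, although $\pi(s_1\omega_2)=2<3=\pi(\omega_3)$. The equivariant map $\pi$ is not monotone, so the semi-conjugacy of Section 4 has disappeared.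

The example also shows the mechanism that produces actions unlike the standard one: an element acting far to the left, with a positive cocycle value, pushes points up past everything. For $g\in G$ write
$$d_g(y)=c(g,g^{-1}y).$$

**Lemma 4 (pushing up).** Let $g\in G$ be the identity on $[\beta,\infty)$, and suppose that for some $y_1\le\beta$ we have $d_g=0$ on $(-\infty,y_1)$ and $d_g(y_1)>0$. If $\omega,\omega'\in T$ both vanish on $(-\infty,B)$ for some $B>\beta$, then $g\omega>\omega'$.

*Proof.* $g$ fixes $B$, so it preserves $(-\infty,B)$, and for $y<B$ we get $(g\omega)(y)=d_g(y)+\omega(g^{-1}y)=d_g(y)$. Thus $g\omega$ and $\omega'$ both vanish before $y_1$, and at $y_1\le\beta<B$ the former is positive and the latter is $0$. $\square$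

## 6. One generator carrying infinitely many primes

We shall turn the ordered set $G\omega_0$ into an action on $\mathbb R$. For it to be *close* to the standard action, (5) tells us what we want, where $|g|$ is word length:

1. for a given $N$, $c(g,z)=0$ for all $z<0$ and $|g|\le N$, so that short words move $\omega_0$ as they move $0$;
2. for every $B$, some element supported to the left of $B$ has a positive first value of $d_g$, so that Lemma 4 makes the action *different*.

A single cocycle cannot do this for all $N$. In $G_1$, with $c=v_3(g'_+)$ and $t^{\pm1},s_1^{\pm1}$ among the generators, the word $t^{-2}s_1t^2$ has length at most $5$ and $c(t^{-2}s_1t^2,-1)=c(s_1,1)=1$. So requirement 1 fails for $N\geq 5$. Moving the cocycle away by translation does not help: since $c(t,\cdot)=0$,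
$$c(t^{-n}gt^n,\,t^{-n}x)=c(t^{-n},gx)+c(g,x)+c(t^n,t^{-n}x)=c(g,x),$$
so the translated cocycle is the old one. This is where the construction stops for $G_1$. (It does not show that the standard action of $G_1$ is locally rigid.)

What we need is one finitely generated group with a whole sequence of cocycles, the $n$-th vanishing on all generators to the left of $n$. A single generator can supply it, if it uses a different prime on each interval $[n,n+1]$.

**The group $G$.** Let $p_k$ ($k\ge1$) be the $k$-th odd prime and $\alpha_k=\frac1{p_k+1}\le\frac14$. Let $t$ and $H$ be as in Section 4. The map $x\mapsto x/2$ conjugates $H$ to Thompson's group $F$, so $H=\langle h_1,h_2\rangle$ for two elements (Cannon–Floyd–Parry). Let $s$ be the identity on $(-\infty,1]$; for $k\ge1$ it preserves $[k,k+1]$ and has there slope $p_k$ on $[k,k+\alpha_k)$ and slope $1/p_k$ on $[k+\alpha_k,k+1)$. This is consistent: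
$$p_k\alpha_k+\tfrac1{p_k}(1-\alpha_k)=\tfrac{p_k}{p_k+1}+\tfrac1{p_k+1}=1.$$
Put $S=\{t^{\pm1},s^{\pm1},h_1^{\pm1},h_2^{\pm1}\}$, $G=\langle S\rangle$, and let $|\cdot|$ be word length with respect to $S$. Every element of $S$ moves points by at most $2$.

**Basic properties of $G$.** Every $g\in G$ is PL with a closed discrete set of breakpoints, because this class of maps is closed under composition and inversion: the breakpoints of $gh$ lie among those of $h$ and the $h$-preimages of those of $g$, and the breakpoints of $g^{-1}$ are the $g$-images of those of $g$. By the chain rule the slopes lie in the multiplicative group generated by $2,p_1,p_2,\dots$. Moreover $G$ preserves $\mathbb Q$, because each affine piece of a generator has rational slope and takes rational values at rational points.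

**$G$ is locally moving.** Let $I$ be an open interval and $z\in I$; choose $k\in\mathbb Z$ with $z\in(k,k+2)$. By Section 1 with $J=I\cap(k,k+2)$, there is a dyadic copy of $f_0$ supported in a closed interval contained in $I\cap(k,k+2)$ that moves $z$. It has dyadic breakpoints, slopes powers of $2$, and support in $[k,k+2]$, so it lies in $t^kHt^{-k}\subset G$. Hence $G_I$ has no fixed point in $I$. By Lemma 1, the orbit $G\cdot 0\subset\mathbb Q$ is dense.

**The cocycles $c_A$.** For $k\ge1$ let $c_k(g,x)=v_{p_k}(g'_+(x))$, and for $\emptyset\ne A\subseteq\{1,2,\dots\}$ let $c_A=\sum_{k\in A}c_k$. The sum is finite for each $(g,x)$, since a rational number involves finitely many primes. Equations (1)–(3) hold by the chain rule, and $c_A(g,\cdot)$ is a step function because $g'_+$ is one. We have: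

- $c_k(t,\cdot)=0$, and $c_k(h,\cdot)=0$ for $h\in H$;
- $c_k(s,\cdot)$ is $1$ on $[k,k+\alpha_k)$, $-1$ on $[k+\alpha_k,k+1)$, and $0$ elsewhere.

Let $n=\min A$. Then $c_A(\sigma,w)=0$ for all $\sigma\in S$ and $w<n$. For $\sigma=s$ this is the second bullet. For $\sigma=s^{-1}$, (2) gives $c_A(s^{-1},w)=-c_A(s,s^{-1}w)$, and $s^{-1}w<n$ because $s$ fixes $n$. The other generators have $c_A=0$. We now deduce
$$|g|\le n/2\ \Longrightarrow\ c_A(g,z)=0\quad\text{for all }z<0;\tag{6}$$
$$\text{for every }g\in G:\quad c_A(g,z)=0\quad\text{for all }z<-2|g|.\tag{7}$$
Write $g=\sigma_\ell\cdots\sigma_1$ with $\sigma_i\in S$ and $\ell=|g|$, and expand by (3). If $z<0$, the intermediate points $\sigma_{i-1}\cdots\sigma_1z$ are less than $2(\ell-1)$, and this is $<n$ when $\ell\le n/2$. If $z<-2\ell$, they are less than $-2\ell+2(\ell-1)<0<n$. In both cases all terms of (3) vanish.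

By (7), $c_A$ is a $\mathbb Z$-valued step cocycle, so Section 5 applies to it. By (5) and (6),
$$|g|\le n/2\ \Longrightarrow\ g\omega_0=\omega_{g(0)}.\tag{8}$$
This is requirement 1 with $N=n/2$, and $n=\min A$ is at our disposal.

## 7. From the ordered $G$-set to an action on the line

Fix $A$, write $c=c_A$, $n=\min A$, and let $T$ carry the action (4) for this $c$.

**Step 1: the ordered set.** This step produces a countable dense order on which $G$ acts. Let $\Omega=G\omega_0\subset T$; it is countable because $G$ is. Since $c(t,\cdot)=0$, (5) gives
$$t^{-1}\omega_0=\omega_{-1}<\omega_0<\omega_1=t\omega_0.$$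
Applying $g\in G$, we see that no $g\omega_0$ is a minimum or maximum, so $\Omega$ has neither. We do not know that $\Omega$ is densely ordered, so we thicken it: let $W=\Omega\times\mathbb Q$ with the lexicographic order and $g(\omega,q)=(g\omega,q)$. The action preserves the order. $W$ is countable, has no endpoints (use $(\omega,q\pm1)$), and is dense: between $(\omega,q)$ and $(\omega',q')$ lies $(\omega,q+1)$ if $\omega<\omega'$, and $(\omega,\frac{q+q'}2)$ if $\omega=\omega'$ and $q<q'$.

**Step 2: the identification with $\mathbb Q$.** This step places the points that short words can reach in their true positions; without it we would get an action with no reason to be near the standard one. Let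
$$E=\{g(0):|g|\le n/2\},$$
a finite subset of $\mathbb Q$. By (8), $\omega_x\in\Omega$ for $x\in E$. By Lemma 3, $(\omega_x,0)\mapsto x$ ($x\in E$) is an order isomorphism from a finite subset of $W$ to a finite subset of $\mathbb Q$. Cantor's back-and-forth argument extends it to an order isomorphism $j:W\to\mathbb Q$ with
$$j(\omega_x,0)=x\qquad(x\in E).\tag{9}$$

**Step 3: the action.** Let $G$ act on $\mathbb Q$ through $j$. An order automorphism $\theta$ of a dense subset $D\subset\mathbb R$ extends uniquely to a homeomorphism of $\mathbb R$: the map $x\mapsto\sup\theta(D\cap(-\infty,x])$ is strictly increasing and extends $\theta$; its image contains the dense set $D$, so it has no jumps and is continuous, and it is unbounded in both directions because $D$ is. Two continuous extensions agree on $D$, hence everywhere. By uniqueness the extensions compose correctly, and we get $\varphi_A:G\to\operatorname{Homeo}_0(\mathbb R)$ with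
$$\varphi_A(g)\,j(\omega,q)=j(g\omega,q).\tag{10}$$

**Step 4: $\varphi_A$ is irreducible.** The set $j(\Omega\times\{0\})$ is a single orbit. It is unbounded above: every rational is $j(\omega,q)$ for some $\omega,q$, and any $\omega''>\omega$ in $\Omega$ gives $j(\omega'',0)>j(\omega,q)$. In the same way it is unbounded below. A global fixed point would bound this orbit on one side.

**Step 5: $\varphi_A$ is faithful.** If $\varphi_A(g)=\mathrm{id}$, then $g\omega=\omega$ for every $\omega\in\Omega$, so $g$ fixes every point $\pi(\omega)$. But $\pi(\Omega)=G\cdot0$ is dense, so $g=1$. This is the reason for remembering $x$ in the function.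

## 8. Convergence to the standard action as $\min A\to\infty$

**Lemma 5.** For every neighborhood $\mathcal U$ of the standard action there is $n_0\ge1$ such that $\varphi_A\in\mathcal U$ whenever $\min A\ge n_0$.

*Proof.* A basic neighborhood imposes conditions on finitely many $g$, so it suffices to treat one $g\in G$ with $L,\varepsilon>0$. Since $G\cdot0$ is dense and $g$ is uniformly continuous on compact sets, there are orbit points $x_0<x_1<\dots<x_r$, $x_i=k_i(0)$ with $k_i\in G$, such that $x_0<-L$, $x_r>L$ and $g(x_{i+1})-g(x_i)<\varepsilon$ for all $i$. Suppose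
$$n=\min A\ge2\big(|g|+\max_i|k_i|\big).$$
Then $|k_i|\le n/2$ and $|gk_i|\le n/2$, so $x_i$ and $g(x_i)$ lie in $E$. By (9), (10) and (8),
$$\varphi_A(g)(x_i)=\varphi_A(g)\,j(\omega_{x_i},0)=j(gk_i\omega_0,0)=j(\omega_{g(x_i)},0)=g(x_i).\tag{11}$$
So $\varphi_A(g)$ and $g$ agree at all $x_i$. For $x\in[x_i,x_{i+1}]$, both $\varphi_A(g)(x)$ and $g(x)$ lie in $[g(x_i),g(x_{i+1})]$, an interval of length less than $\varepsilon$. Hence $|\varphi_A(g)(x)-g(x)|<\varepsilon$ on $[-L,L]$. $\square$

## 9. Subgroups that detect the set $A$, and the proof of Theorem A

To tell the actions apart we use Lemma 2 with subgroups that see one prime at a time. For $m\ge1$ let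
$$E_m=\{g\in G_{(-\infty,0)}:\ c_k(g,\cdot)\equiv0\ \text{ for all }k\ne m\}.$$
This is a subgroup by (1) and (2).

**Lemma 6.** (a) $E_m$ fixes $0$ in the standard action. (b) If $m\notin A$, then $\varphi_A(E_m)$ has a fixed point. (c) If $m\in A$, then $\varphi_A(E_m)$ has no fixed point.

*Proof.* (a) Elements of $G_{(-\infty,0)}$ fix $0$.

(b) If $g\in E_m$ and $m\notin A$, then $c_A(g,\cdot)=0$ and $g(0)=0$, so $g\omega_0=\omega_0$ by (5). Hence $\varphi_A(E_m)$ fixes $j(\omega_0,0)$.

(c) We build elements of $E_m$ to which Lemma 4 applies, arbitrarily far to the left.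

**Step 1: an element on $[m,m+1]$ seen by $p_m$ only.** Let $u=t^mf_0t^{-m}$, which lies in $G$ since $f_0\in H$, and let $a=sus^{-1}$. Both are supported in $[m,m+1]$, since $s$ preserves this interval. From $as=su$, (1), and $c_k(u,\cdot)=0$ we get
$$c_k(a,sx)=c_k(s,ux)-c_k(s,x).\tag{12}$$
If $k\ne m$ and $x\in[m,m+1)$, both terms on the right vanish, because $ux\in[m,m+1)$ too. Off $[m,m+1)$ the right derivative of $a$ is $1$, so all $c_k(a,\cdot)$ vanish there. Thus $c_k(a,\cdot)\equiv0$ for all $k\ne m$.

**Step 2: the first place where $c_m(a,\cdot)$ is non-zero.** Put $y_1=m+\frac12p_m\alpha_m=s(m+\frac{\alpha_m}2)$, a point of $(m,m+1)$. If $y\in[m,y_1)$, then $y=sx$ with $x\in[m,m+\frac{\alpha_m}2)$. Since $x-m<\frac14$, the map $u$ doubles the distance to $m$: $ux=m+2(x-m)\in[m,m+\alpha_m)$. So (12) gives $c_m(a,y)=1-1=0$. If $y=y_1$, then $x=m+\frac{\alpha_m}2$ and $ux=m+\alpha_m$, so $c_m(a,y_1)=-1-1=-2$.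

**Step 3: the right sign.** Lemma 4 needs a positive first value, so take $b=a^{-1}$. Writing $d_b(y)=c_m(b,b^{-1}y)$, (2) gives $d_b(y)=c_m(a^{-1},ay)=-c_m(a,y)$. Hence $d_b=0$ on $(-\infty,y_1)$ and $d_b(y_1)=2$. By (2), $c_k(b,\cdot)\equiv0$ for $k\ne m$.

**Step 4: moving it to the left.** For $r\ge m+2$ let $b_r=t^{-r}bt^r$. It is supported in $[m-r,m+1-r]\subset(-\infty,0)$. Since $c_k(t,\cdot)=0$, $c_k(b_r,y)=c_k(b,y+r)$, so $b_r\in E_m$. As $m\in A$ and $b_r\in E_m$, we have $c_A(b_r,\cdot)=c_m(b_r,\cdot)$, and the function $d_{b_r}$ formed with $c_A$ is
$$c_A(b_r,b_r^{-1}y)=c_m(b,\,b_r^{-1}y+r)=c_m(b,\,b^{-1}(y+r))=d_b(y+r).$$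
It vanishes before $y_1-r$ and equals $2$ at $y_1-r$.

**Step 5: no fixed point.** Let $\omega,\omega'\in\Omega$, and choose $B$ such that both vanish on $(-\infty,B)$. Take $r\ge m+2$ with $\beta:=m+1-r<B$. Then $b_r$ is the identity on $[\beta,\infty)$ and $y_1-r\le\beta$, so Lemma 4 gives $b_r\omega>\omega'$. Therefore
$$\text{for all }\omega,\omega'\in\Omega\text{ there is }b'\in E_m\text{ with }b'\omega>\omega'.\tag{13}$$
Suppose $\xi$ is fixed by $\varphi_A(E_m)$. Since $j(\Omega\times\{0\})$ is unbounded in both directions, choose $\omega,\omega'\in\Omega$ with $j(\omega,0)<\xi<j(\omega',0)$, and $b'$ as in (13). Then $\varphi_A(b')\,j(\omega,0)=j(b'\omega,0)>j(\omega',0)>\xi$. But $\varphi_A(b')$ is increasing and fixes $\xi$, so it maps $(-\infty,\xi)$ to itself, a contradiction. $\square$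

**Proof of Theorem A.** $G=\langle t,s,h_1,h_2\rangle$ is $4$-generated, and it is locally moving by Section 6. Given a neighborhood $\mathcal U$ of the standard action, take $n_0$ from Lemma 5. For each of the $2^{\aleph_0}$ non-empty sets $A\subseteq\{n_0,n_0+1,\dots\}$, the action $\varphi_A$ lies in $\mathcal U$ and is irreducible and faithful (Section 7).

If $m\in A$, then $E_m$ has a fixed point in the standard action (Lemma 6(a)) and none under $\varphi_A$ (Lemma 6(c)). By Lemma 2 the two actions are not semi-conjugate, for either direction of $h$. If $A\ne B$, choose $m$ in the symmetric difference. Then $E_m$ has a fixed point under exactly one of $\varphi_A,\varphi_B$ (Lemma 6(b),(c)), so these are not semi-conjugate. Thus $\mathcal U$ contains $2^{\aleph_0}$ pairwise non-semi-conjugate faithful actions, none semi-conjugate to the standard one. In particular the standard action is not locally rigid, and the set of actions semi-conjugate to it is not open. $\blacksquare$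

## 10. Step cocycles with values in left-ordered groups

The proof used little about slopes. We now isolate what it needs, with general values.

**Definition 8 (left-ordered group).** A *left-ordered group* is a group $\Lambda$ (identity $1$) with a total order such that $\lambda<\mu$ implies $\nu\lambda<\nu\mu$.

Besides $\mathbb Z$, an example is the group of maps $x\mapsto ax+b$ with $a>0$. Call such a map positive if $a>1$, or if $a=1$ and $b>0$. The composition of $(a,b)$ and $(a',b')$ is $(aa',ab'+b)$, so positive elements are closed under products, and for each $\lambda\neq1$ exactly one of $\lambda,\lambda^{-1}$ is positive. Hence "$\lambda<\mu$ iff $\lambda^{-1}\mu$ is positive" is a total left-invariant order.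

**Definition 9 (step cocycle).** Let $X=(a,b)$ and let $\Lambda$ be a left-ordered group. A *step cocycle* for $G\subseteq\operatorname{Homeo}_0(X)$ is a map $c:G\times X\to\Lambda$ with
$$c(gh,x)=c(g,hx)\,c(h,x)\tag{14}$$
such that each $c(g,\cdot)$ is right-continuous, locally constant off a closed discrete subset of $X$, and equal to $1$ near $a$.

The cocycles $c_A$ are examples with $\Lambda=\mathbb Z$. As before, $c(1,x)=1$ and $c(g^{-1},gx)=c(g,x)^{-1}$.

**Theorem B.** Let $G=\langle S\rangle\subseteq\operatorname{Homeo}_0(X)$ be locally moving, with $S$ finite and symmetric. Suppose that for every $x\in X$ there are a left-ordered group $\Lambda_x$ and a $\Lambda_x$-valued step cocycle $c_x$ such that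

1. $c_x(\sigma,z)=1$ for all $\sigma\in S$ and $z<x$;
2. for every $y\in X$ there is $g\in G_{(a,y)}$ with $c_x(g,\cdot)\not\equiv1$.

Then every neighborhood of the standard action contains a faithful irreducible action that is not semi-conjugate to it. In particular the standard action is not locally rigid.

**Example.** The group $G$ of Section 6 satisfies the hypotheses. Given $x$, take an integer $n\ge\max(1,x)$ and $c_x=c_{\{n\}}$. Hypothesis 1 was checked in Section 6. For hypothesis 2, take the element $b_r$ from the proof of Lemma 6 with $m=n$, $r\ge n+2$ and $n+1-r<y$.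

One point is new. For slopes, $c(g,z)$ is trivial wherever $g$ is locally the identity. Nothing in Definition 9 says so for a general step cocycle, and Lemma 4 needs the first non-trivial value to occur inside the region where $g$ acts. The locally moving hypothesis supplies this.

**Lemma 7.** Let $G\subseteq\operatorname{Homeo}_0(X)$ be locally moving, $c$ a step cocycle, $y\in X$, and $g\in G_{(a,y)}$ with $c(g,\cdot)\not\equiv1$. Then $y_0=\min\{z:c(g,z)\ne1\}$ exists and $y_0\le y$.

*Proof.* The minimum exists because $c(g,\cdot)$ is right-continuous and equal to $1$ near $a$. Suppose $y_0>y$. As $G_{(y,b)}$ has no fixed point in $(y,b)$, some $h\in G_{(y,b)}$ moves $y_0$; replacing $h$ by $h^{-1}$ if necessary, $h(y_0)<y_0$. The elements $g$ and $h$ commute, since $g$ is the identity on $[y,b)$ and $h$ is the identity on $(a,y]$. Also $g(y_0)=y_0$. Computing $c(gh,y_0)=c(hg,y_0)$ by (14),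
$$c(g,hy_0)\,c(h,y_0)=c(h,gy_0)\,c(g,y_0)=c(h,y_0)\,c(g,y_0).$$
So $c(g,hy_0)$ is conjugate to $c(g,y_0)\ne1$, hence it is not $1$. As $hy_0<y_0$, this contradicts the minimality of $y_0$. $\square$

**Proof of Theorem B.** Identify $X$ with $\mathbb R$ by an increasing homeomorphism, so $a=-\infty$, and fix $x_0\in\mathbb R$. By Lemma 1, $D=Gx_0$ is a countable dense subset of $\mathbb R$; being dense, it has no minimum or maximum and is densely ordered. As $G_X=G$ does not fix $x_0$, some element of the symmetric set $S$ moves it up: $\tau x_0>x_0$ with $\tau\in S$. Fix an integer $N\ge1$.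

**Step 1: a cocycle invisible to short words.** The set $\{g(x_0):|g|\le N\}$ is finite; choose $x$ larger than all its elements and let $c=c_x$. Let $g=\sigma_\ell\cdots\sigma_1$ with $\sigma_i\in S$ and $\ell=|g|\le N$, and let $z<x_0$. The intermediate points satisfy $\sigma_{i-1}\cdots\sigma_1z<\sigma_{i-1}\cdots\sigma_1x_0<x$, so by (14) and hypothesis 1, $c(g,z)$ is a product of factors equal to $1$:
$$|g|\le N,\ z<x_0\ \Longrightarrow\ c(g,z)=1.\tag{15}$$

**Step 2: the ordered $G$-set.** We repeat Section 5 with $\Lambda_x$ in place of $\mathbb Z$. Adjoin to $\Lambda_x$ a symbol $-\infty$, smaller than all elements of $\Lambda_x$ and fixed by multiplication. Let $T$ be the set of step functions $F:\mathbb R\to\Lambda_x\cup\{-\infty\}$ equal to $1$ near $-\infty$, with $F^{-1}(-\infty)=[\pi(F),\infty)$ for some $\pi(F)\in\mathbb R$. Let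
$$(gF)(y)=c(g,g^{-1}y)\,F(g^{-1}y),$$
and order $T$ by the value at the first difference. The function $gF$ is again in $T$, with $\pi(gF)=g\pi(F)$: it is a step function since $g^{-1}$ is an increasing homeomorphism, it is $1$ near $-\infty$ since $c(g,\cdot)$ and $F$ are, and it is $-\infty$ exactly on $[g\pi(F),\infty)$. It is an action by (14):
$$(g(hF))(y)=c(g,g^{-1}y)\,c(h,h^{-1}g^{-1}y)\,F(h^{-1}g^{-1}y)=c(gh,(gh)^{-1}y)\,F((gh)^{-1}y).$$
The first difference exists, and the order is total, by the argument of Lemma 3, which used only right-continuity, agreement near $-\infty$, and a total order on the values. It is $G$-invariant: the first difference of $gF,gF'$ is at $gy_0$, and both values there are *left*-multiplied by the same element $c(g,y_0)$, which preserves the order of $\Lambda_x$.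

Let $\omega_z$ be $1$ on $(-\infty,z)$ and $-\infty$ on $[z,\infty)$. As before $\omega_z<\omega_{z'}$ if and only if $z<z'$. By (15),
$$|g|\le N\ \Longrightarrow\ g\omega_{x_0}=\omega_{gx_0},\tag{16}$$
because for $y<gx_0$ we have $g^{-1}y<x_0$, so $(g\omega_{x_0})(y)=1$, and for $y\ge gx_0$ the value is $-\infty$. Let $\Omega=G\omega_{x_0}$, a countable set. As $N\ge1$, (16) gives $\tau^{-1}\omega_{x_0}<\omega_{x_0}<\tau\omega_{x_0}$, so by transitivity $\Omega$ has no extremal elements.

**Step 3: the action $\varphi_N$.** $\Omega\times\mathbb Q$ with the lexicographic order is a countable dense order without endpoints, as in Section 7, and so is $D$. By (16) the assignment $(\omega_{gx_0},0)\mapsto gx_0$, $|g|\le N$, is an order isomorphism between finite subsets of $\Omega\times\mathbb Q$ and $D$. Back-and-forth extends it to an order isomorphism $j:\Omega\times\mathbb Q\to D$. Transport the action $g(\omega,q)=(g\omega,q)$ to $D$ and extend it to $\mathbb R$, as in Step 3 of Section 7. This gives $\varphi_N$ with $\varphi_N(g)j(\omega,q)=j(g\omega,q)$.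

The orbit $j(\Omega\times\{0\})$ is unbounded above and below: every element of the unbounded set $D$ is some $j(\omega,q)$, and larger or smaller elements of $\Omega$ give points of the orbit beyond it. So $\varphi_N$ is irreducible. If $\varphi_N(g)=\mathrm{id}$, then $g$ fixes $\pi(\Omega)=Gx_0$ pointwise, and this set is dense, so $g=1$. Hence $\varphi_N$ is faithful.

**Step 4: $\varphi_N$ tends to the standard action as $N\to\infty$.** If $|g|+|k|\le N$, then $|k|\le N$ and $|gk|\le N$, so by (16) and the choice of $j$
$$\varphi_N(g)(kx_0)=\varphi_N(g)\,j(\omega_{kx_0},0)=j(gk\omega_{x_0},0)=j(\omega_{gkx_0},0)=gkx_0.$$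
Given $g,L,\varepsilon$, choose points $k_0x_0<\dots<k_rx_0$ of the dense orbit with $k_0x_0<-L$, $k_rx_0>L$ and consecutive $g$-images less than $\varepsilon$ apart. If $N\ge|g|+\max_i|k_i|$, then $\varphi_N(g)$ and $g$ agree at these points, and by monotonicity they differ by less than $\varepsilon$ on $[-L,L]$. A basic neighborhood involves finitely many $g$, so it contains $\varphi_N$ for all large $N$.

**Step 5: elements that push up.** Let $y\in\mathbb R$. By hypothesis 2 there is $g\in G_{(-\infty,y)}$ with $c(g,\cdot)\not\equiv1$. By Lemma 7, the first point $y_0$ with $c(g,y_0)\ne1$ satisfies $y_0\le y$, hence also $g(y_0)\le g(y)=y$. Put $d_g(w)=c(g,g^{-1}w)$. The first non-trivial value of $d_g$ is $c(g,y_0)$, taken at $g(y_0)$. Since $d_{g^{-1}}(w)=c(g^{-1},gw)=c(g,w)^{-1}$, the first non-trivial value of $d_{g^{-1}}$ is $c(g,y_0)^{-1}$, taken at $y_0$. One of $c(g,y_0)$, $c(g,y_0)^{-1}$ is greater than $1$, because left multiplication by $\lambda^{-1}$ turns $\lambda<1$ into $1<\lambda^{-1}$. So one of $g,g^{-1}$, call it $b_y\in G_{(-\infty,y)}$, has $d_{b_y}=1$ before some point $y_1\le y$ and $d_{b_y}(y_1)>1$.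

Let $\omega,\omega'\in\Omega$, both equal to $1$ on $(-\infty,B)$, and take $y<B$ with $y\le x_0$. Then $b_y$ is the identity on $[y,\infty)$, so it preserves $(-\infty,B)$, and for $w<B$ we have $(b_y\omega)(w)=d_{b_y}(w)\cdot 1$. So $b_y\omega$ and $\omega'$ are both $1$ before $y_1$, and at $y_1\le y<B$ the former is greater than $1$ while the latter is $1$. Hence $b_y\omega>\omega'$, with $b_y\in G_{(-\infty,x_0)}$.

**Step 6: $\varphi_N$ is not semi-conjugate to the standard action.** Suppose $\varphi_N(G_{(-\infty,x_0)})$ fixes $\xi$. Choose $\omega,\omega'\in\Omega$ with $j(\omega,0)<\xi<j(\omega',0)$, and by Step 5 some $b'\in G_{(-\infty,x_0)}$ with $b'\omega>\omega'$. Then $\varphi_N(b')j(\omega,0)=j(b'\omega,0)>j(\omega',0)>\xi$, although $\varphi_N(b')$ preserves $(-\infty,\xi)$. This is a contradiction, so $\varphi_N(G_{(-\infty,x_0)})$ has no fixed point. In the standard action $G_{(-\infty,x_0)}$ fixes $x_0$. By Lemma 2, $\varphi_N$ is not semi-conjugate to the standard action. With Steps 3 and 4 this proves the theorem. $\blacksquare$
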